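\title{Knots that are $(1)$-solvable and have no $(0)$-solvable derivative}

\begin{abstract}
A derivative of a knot is a link on a Seifert surface whose components represent a basis of a metabolizer of the Seifert form. A knot with an $(n)$-solvable derivative is $(n+1)$-solvable in the filtration of Cochran, Orr and Teichner, and the $(n)$-solvable Kauffman conjecture asserts the converse for all $n\in\frac12\mathbb N_0$. We show that the converse fails for $n=0$: there are infinitely many $(1)$-solvable knots none of whose derivatives, on any Seifert surface, is $(n)$-solvable for any $n$. The obstruction is the image of the fundamental class of the zero-framed surgery in $H_3(C\rtimes\mathbb Z)$, for a quotient $C$ of the Alexander module. The $(1)$-solution is built over a larger group $B\rtimes\mathbb Z$, in whose homology this class vanishes.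
\end{abstract}

\section{Introduction}

\subsection{Derivatives and the solvable filtration}

Knots and links lie in $S^3$ and are oriented. Manifolds are oriented, compact unless they are infinite covers, and connected unless evidently not. Homology has integer coefficients unless others are shown. For a link $L$, let $M_L$ be the result of zero-framed surgery on $S^3$ along $L$. For a group $G$, the derived subgroups are $G^{(0)}=G$ and $G^{(k+1)}=[G^{(k)},G^{(k)}]$. We write $\frac12\mathbb N_0=\{0,\frac12,1,\frac32,\dots\}$.

A Seifert surface of a knot $K$ is a connected oriented surface $F\subset S^3$ with $\partial F=K$. For a $1$-cycle $x$ on $F$, let $x^+$ and $x^-$ be its push-offs in the positive and negative normal directions. The Seifert form on $H_1(F)$ is $(x,y)\mapsto\operatorname{lk}(x^+,y)$, and $\operatorname{lk}(x^-,y)=\operatorname{lk}(y^+,x)$.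

\begin{definition}\label{def:derivative}
Let $F$ be a Seifert surface of $K$ of genus $g$. A \emph{metabolizer} is a direct summand of $H_1(F)$ of rank $g$ on which the Seifert form vanishes. A \emph{derivative of $K$ on $F$} is a link $J=J_1\cup\dots\cup J_g$ of disjoint simple closed curves on $F$, regarded as a link in $S^3$, whose homology classes form a basis of a metabolizer. A \emph{derivative of $K$} is a derivative on some Seifert surface of $K$.
\end{definition}

The components of a derivative have pairwise linking numbers $\operatorname{lk}(J_i,J_k)=\operatorname{lk}(J_i^+,J_k)=0$, and the framing that $F$ induces on $J_i$ is the zero framing because $\operatorname{lk}(J_i^+,J_i)=0$. These are the conditions needed to surger $F$ in the $4$-ball. If $J$ bounds disjoint smooth discs in $B^4$, cut $F$ along $J$, push it into $B^4$, and cap the $2g$ new boundary circles with two parallel copies of each disc: the result is a slice disc for $K$. So a slice derivative makes $K$ slice, and one expects an approximately slice derivative to make $K$ approximately slice. The solvable filtration of Cochran, Orr and Teichner makes ``approximately slice''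 precise.

\begin{definition}\label{def:solution}
Let $L$ be a link (possibly a knot) and $n\in\mathbb N_0$. A compact, oriented, topological spin $4$-manifold $W$ with $\partial W=M_L$ is an \emph{$(n)$-solution} for $L$ if the inclusion induces an isomorphism $H_1(M_L)\to H_1(W)$, and $H_2(W)$ has a basis represented by compact, connected, oriented, embedded surfaces $L_1,\dots,L_k,D_1,\dots,D_k$ with trivial normal bundles such that
\begin{enumerate}
\item[(i)] the $L_i$ are pairwise disjoint and the $D_j$ are pairwise disjoint;
\item[(ii)] $L_i$ meets $D_j$ transversely in exactly one point if $i=j$, and not at all if $i\ne j$;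
\item[(iii)] the images of $\pi_1(L_i)$ and $\pi_1(D_i)$ lie in $\pi_1(W)^{(n)}$ for all $i$.
\end{enumerate}
It is an \emph{$(n.5)$-solution} if, in addition, the image of $\pi_1(L_i)$ lies in $\pi_1(W)^{(n+1)}$ for all $i$. For $n\in\frac12\mathbb N_0$, the link $L$ is \emph{$(n)$-solvable} if $M_L$ bounds an $(n)$-solution.
\end{definition}

The exterior of a system of smooth slice discs for $L$ has boundary $M_L$, has $H_1$ free on the meridians and has $H_2=0$; it is an $(n)$-solution for every $n$, with $k=0$. In a general solution $H_2(W)$ is allowed to be nonzero, provided that it has the hyperbolic shape (i), (ii). A sphere lifts to every cover of $W$, and condition (iii) asks the surfaces to lift to the cover with deck group $\pi_1(W)/\pi_1(W)^{(n)}$; thus $n$ measures how well the surfaces imitate spheres.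

Cochran, Orr and Teichner proved that a knot with an $(n)$-solvable derivative is $(n+1)$-solvable. The following converse is posed by Park and Powell~\cite{ParkPowell}.

\begin{quote}
\textbf{Conjecture} ($(n)$-solvable Kauffman conjecture). \emph{For all $n\in\frac12\mathbb N_0$, if $K$ is $(n+1)$-solvable, then there exists an $(n)$-solvable derivative of $K$.}
\end{quote}

It is tempting to believe this. A $(1)$-solution $W$ singles out a submodule of the Alexander module of $K$, the classes that vanish in the infinite cyclic cover of $W$; a derivative singles out a submodule too, the one generated by the lifts of its components. One may hope to choose $F$ and $J$ so that the two submodules match, and then to extract a $(0)$-solution for $J$ from $W$. The Seifert surface may have any genus, which leaves much room for such a choice, and which forces a counterexample to control all Seifert surfaces at once.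

\subsection{Results}

We first describe the property of $(0)$-solvable links that will be contradicted. Let $J$ be a $g$-component link with vanishing pairwise linking numbers. Then $H_1(M_J)\cong\mathbb Z^g$, with the meridians as a basis; let $u_1,\dots,u_g\in H^1(M_J)$ be the dual basis. The abelianization of $\pi_1(M_J)$ is induced by a map from $M_J$ to the torus $\mathbb T^g=K(H_1(M_J),1)$, unique up to homotopy. Let
\[
[M_J]^{ab}\in H_3(\mathbb T^g)=H_3(\mathbb Z^g)\cong\textstyle\bigwedge^3\mathbb Z^g
\]
be the image of the fundamental class. The products $u_iu_ju_k$ with $i<j<k$ are the pullbacks of the standard basis of $H^3(\mathbb T^g)$, so the coordinates of $[M_J]^{ab}$ are, up to sign, the numbers $\langle u_iu_ju_k,[M_J]\rangle$. (These are the triple linking numbers of $J$, an interpretation that we do not use.) For $g=3$ there is a single coordinate,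
\[
m(J)=\langle u_1u_2u_3,[M_J]\rangle\in\mathbb Z .
\]

\begin{lemma}\label{lem:solvable-ab}
If a link $J$ with vanishing pairwise linking numbers is $(n)$-solvable for some $n\in\frac12\mathbb N_0$, then $[M_J]^{ab}=0$.
\end{lemma}

\begin{proof}
Let $W$ be an $(n)$-solution. Since $H_1(M_J)\to H_1(W)$ is an isomorphism, the map $M_J\to K(H_1(M_J),1)$ extends over $W$, and $[M_J]$ is zero in $H_3(W)$.
\end{proof}

For $g\le2$ the group $\bigwedge^3\mathbb Z^g$ is zero and the lemma says nothing, so three components is the first interesting case. The $3$-component unlink is slice, so it has $m=0$. For the Borromean rings, $M_J\cong\mathbb T^3$, and the map $M_J\to\mathbb T^3$ is an isomorphism on $\pi_1$, hence a homotopy equivalence; so $m=\pm1$. Our knots bound genus three surfaces that carry two dual derivatives.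

\begin{definition}\label{def:type}
A matrix $V\in GL_3(\mathbb Z)$ is \emph{admissible} if $\det(V-I)=\det V$. Equivalently,
\[
T:=V^{-1}(V-I)=I-V^{-1}
\]
lies in $SL_3(\mathbb Z)$. A \emph{surface of type $V$} is a genus three Seifert surface $F$ of a knot $K$ together with simple closed curves $a_1,a_2,a_3,b_1,b_2,b_3$ on $F$ that form a basis of $H_1(F)$, such that the $a_i$ are pairwise disjoint, the $b_j$ are pairwise disjoint, $|a_i\cap b_j|=\delta_{ij}$, and for all $i,j$
\[
\operatorname{lk}(a_i^\pm,a_j)=\operatorname{lk}(b_i^\pm,b_j)=0,\qquad
\operatorname{lk}(a_i^+,b_j)=V_{ij},\qquad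
\operatorname{lk}(a_i^-,b_j)=V_{ij}-\delta_{ij}.
\]
We put $\alpha=a_1\cup a_2\cup a_3$ and $\beta=b_1\cup b_2\cup b_3$. Both links are derivatives of $K$ on $F$.
\end{definition}

\begin{theorem}\label{thm:main}
Let $V$ be an admissible matrix and let $K$ be the boundary of a surface of type $V$, with derivatives $\alpha$ and $\beta$.
\begin{enumerate}
\item[(a)] The knot $K$ is $(1)$-solvable.
\item[(b)] If $m(\alpha)m(\beta)\ne0$, then every derivative $J$ of $K$, on any Seifert surface, has $[M_J]^{ab}\ne0$. Consequently $K$ has no $(n)$-solvable derivative for any $n\in\frac12\mathbb N_0$.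
\item[(c)] The knot $K$ has a derivative $J$ with $[M_J]^{ab}=0$ if and only if $m(\alpha)m(\beta)=0$.
\item[(d)] For every admissible $V$ and all $3$-component links $\alpha,\beta$ with vanishing pairwise linking numbers, there is a surface of type $V$ with derivatives $\alpha$ and $\beta$, after possibly reversing some components of $\beta$.
\end{enumerate}
\end{theorem}

If $\alpha$ or $\beta$ is $(0)$-solvable, part (a) follows from the theorem of Cochran, Orr and Teichner. The point of (a) is that nothing is assumed about $\alpha$ and $\beta$.

\begin{corollary}\label{cor:main}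
The conjecture is false; it fails for $n=0$. There are infinitely many $(1)$-solvable knots, with pairwise distinct Alexander polynomials, that have no $(n)$-solvable derivative for any $n\in\frac12\mathbb N_0$.
\end{corollary}

This refutes the conjecture as stated, for all $n$ at once. We do not decide whether the individual statements for a fixed $n\ge\frac12$ hold.

\subsection{Why (a) and (b) are compatible}\label{sec:idea}

Let $\Lambda=\mathbb Z[t^{\pm1}]$. For a space $X$ with a given epimorphism $\pi_1(X)\to\mathbb Z$, let $H_*(X;\Lambda)$ be the homology of the corresponding infinite cyclic cover, with $t$ acting as the generating deck transformation. The Alexander module of $K$ is $A=H_1(M_K;\Lambda)$. For the knots of Theorem~\ref{thm:main} it splits as $C_a\oplus C_b$, where both summands are free abelian of rank three.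

Let $C$ be either summand, regarded as a quotient of $A$. The group $\Gamma_C=C\rtimes\mathbb Z$ is a quotient of $\pi_1(M_K)$, and its classifying space is a $\mathbb T^3$-bundle over the circle, with $H_3(\Gamma_C)\cong\mathbb Z$ generated by the fiber. The image $\theta_C(K)$ of $[M_K]$ in this group is defined without reference to a Seifert surface. Suppose that $\alpha$ is the Borromean rings. Attaching handles along $\alpha$ gives a bordism over $\Gamma_{C_a}$ from $M_K$ to $M_\alpha=\mathbb T^3$ (and a copy of $S^1\times S^2$ that contributes nothing), and on $\mathbb T^3$ the map is homotopic to a homeomorphism onto a fiber. So $\theta_{C_a}(K)=\pm1$. The same bordism exists for every derivative $J$ whose components are trivial in $\Gamma_{C_a}$, and it exhibits $\theta_{C_a}(K)$ as the image of $[M_J]^{ab}$ under a homomorphism; hence $[M_J]^{ab}\ne0$. The structure of $A\otimes\mathbb Q$ forces every derivative to be trivial in $\Gamma_{C_a}$ or in $\Gamma_{C_b}$, and (b) follows.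

When $\theta_C(K)\ne0$, the manifold $M_K$ does not bound over $\Gamma_C$. But a $(1)$-solution $W$ need not supply a null-bordism over $\Gamma_C$: the module $B=H_1(W;\Lambda)$ may be strictly larger than the image $C$ of $A$, and the inclusion $\Gamma_C\subset\Gamma_B=B\rtimes\mathbb Z$ need not be injective on $H_3$. The mechanism is visible in rank one.

\begin{example}\label{ex:rank-one}
Let $C=\mathbb Ze$ with $te=e$, so that $\Gamma_C\cong\mathbb Z^2$. The generator $e$ of the top exterior power $\bigwedge^1C=H_1(C)$ has infinite order in $H_1(\Gamma_C)$. Let $B=\mathbb Ze\oplus\mathbb Z\tilde e$ with $te=e$ and $t\tilde e=\tilde e+e$. In $\Gamma_B$ we have $t\tilde et^{-1}\tilde e^{\,-1}=e$, so $e$ is a commutator and vanishes in $H_1(\Gamma_B)$, although $\Gamma_C\to\Gamma_B$ is injective. Had we taken the split extension, with $t\tilde e=\tilde e$, then $\Gamma_C$ would be a retract of $\Gamma_B$ and $e$ would survive.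
\end{example}

In rank three a nonsplit extension $B$ of $C$ by a copy of $C$ kills the generator of $\bigwedge^3C$ in $H_3(\Gamma_B)$ in the same way. Rank three has a further feature that rank one lacks: $t$ can act on $C$ with determinant $1$ while $1-t$ is invertible, and then $H_1(\Gamma_B)=\mathbb Z$, as is required of the fundamental group of a solution for a knot. The proof of (a) finds a spin null-bordism of $M_K$ with fundamental group $\Gamma_B$ and improves it to a $(1)$-solution.

Section~\ref{sec:knots} constructs the knots, computes $A$, and derives Corollary~\ref{cor:main} from the theorem. Section~\ref{sec:obstruction} proves (b) and (c). Sections~\ref{sec:bordism}--\ref{sec:surfaces} prove (a).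

\section{The knots and their Alexander modules}\label{sec:knots}

\subsection{Realizing $V$, $\alpha$ and $\beta$}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
We build the core curves first, adjust their linking numbers, and thicken them to a surface at the end.

Place $\alpha=a_1\cup a_2\cup a_3$ and $\beta=b_1\cup b_2\cup b_3$ in disjoint balls. Choose disjoint arcs from $b_i$ to $a_i$, $i=1,2,3$, with interiors disjoint from $\alpha\cup\beta$, and push a finger of $b_i$ along the $i$th arc until it meets $a_i$ in one point $v_i$, with distinct tangent lines. This is an isotopy of $\beta$. Let $\Pi_i$ be the plane spanned by the two tangent lines and let $n_i$ be a normal vector to $\Pi_i$. Let $a_i^\pm$ be obtained from $a_i$ by a small push near $v_i$ in the direction $\pm n_i$, and put $\ell^\pm_{ij}=\operatorname{lk}(a_i^\pm,b_j)$. For $i\ne j$ we have $\ell^+_{ij}=\ell^-_{ij}$. The curves $a_i^+$ and $a_i^-$ differ by one crossing with $b_i$, so $\ell^+_{ii}-\ell^-_{ii}=\pm1$; reversing $b_i$ if necessary, which changes $m(\beta)$ at most by a sign, we make this difference $+1$. Thus $\ell^-=\ell^+-I$.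

Fix $i,j$ and a sign $\varepsilon$. Choose an arc from $a_i$ to $b_j$, away from the points $v_k$ and with interior disjoint from $\alpha\cup\beta$, and push a finger of $a_i$ along it and across $b_j$. This adds a meridian of $b_j$ to $a_i$, and a half twist in the finger reverses the orientation of the meridian, so both signs occur. The move is an isotopy of $\alpha$ that fixes $\beta$ and neighborhoods of the $v_k$. It changes $\ell^+_{ij}$ and $\ell^-_{ij}$ by $\varepsilon$ and changes no other entry of $\ell^\pm$. After finitely many such moves, $\ell^+=V$ and $\ell^-=V-I$.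

Now choose thin annuli with cores $a_i$ and $b_i$ that coincide with a small square tangent to $\Pi_i$ near $v_i$ and are otherwise disjoint. Inserting full twists away from $v_i$, we arrange that each annulus induces the zero framing on its core. The two annuli at $v_i$ form a once-punctured torus $F_i$, which we orient so that $n_i$ is the positive normal at $v_i$. Join $F_1,F_2,F_3$ by two bands, with a half twist where needed to match the orientations. The result is an oriented genus three surface $F$ with one boundary component, and the six curves form a basis of $H_1(F)$. The push-offs of $a_i$ along the normals of $F$ are isotopic in the complement of $\beta$ to the curves $a_i^\pm$ above, so $\operatorname{lk}(a_i^\pm,b_j)$ has the required values. The numbers $\operatorname{lk}(a_i^\pm,a_j)$ and $\operatorname{lk}(b_i^\pm,b_j)$ vanish for $i=j$ by the choice of framings, and for $i\ne j$ by the hypothesis on $\alpha$ and $\beta$.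
\end{proof}

\subsection{The Alexander module}

We need the presentation of $A$ that comes from an arbitrary Seifert surface $F'$ of a knot $K$. By Alexander duality, linking numbers identify $H_1(S^3\setminus F')$ with $H_1(F')^*=\operatorname{Hom}(H_1(F'),\mathbb Z)$. Under this identification the push-off $x^\pm$ becomes $i_\pm(x)=\operatorname{lk}(x^\pm,\,\cdot\,)$. Let $t$ correspond to the meridian of $K$ that crosses Seifert surfaces in the positive normal direction.

Cap off $F'$ with a meridian disc of the surgery solid torus to get a closed surface $\hat F'\subset M_K$, and cut $M_K$ along $\hat F'$. The result $X'$ is the exterior of $F'$ in $S^3$ with a $2$-handle attached along a parallel of $K$. That curve bounds a parallel copy of $F'$, so $H_1(X')=H_1(S^3\setminus F')$; also $H_1(\hat F')=H_1(F')$. The infinite cyclic cover of $M_K$ is the union of copies $t^jX'$ glued along lifts of $\hat F'$, and the lift between $X'$ and $tX'$ has $tX'$ on its positive side. The Mayer--Vietoris sequence reads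
\[
\Lambda\otimes H_1(\hat F')\xrightarrow{\;t\,i_+-i_-\;}\Lambda\otimes H_1(X')\longrightarrow A\longrightarrow\Lambda\otimes H_0(\hat F')\xrightarrow{\;t-1\;}\Lambda\otimes H_0(X').
\]
The last map is injective, so
\begin{equation}\label{eq:presentation}
A=\operatorname{coker}\bigl(t\,i_+-i_-\colon\Lambda\otimes H_1(F')\to\Lambda\otimes H_1(F')^*\bigr).
\end{equation}
Here $1\otimes\varphi$ is represented by the lift to $X'$ of a cycle $c\subset S^3\setminus F'$ with $\operatorname{lk}(c,\,\cdot\,)=\varphi$. A closed curve $x$ on $F'$ lifts to closed curves, and these lifts represent the classes $t^ji_+(x)$, $j\in\mathbb Z$. The Alexander polynomial of $K$ is the determinant of a matrix of $t\,i_+-i_-$, up to multiplication by $\pm t^k$.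

The following standard resolution is used here and in Section~\ref{sec:form}. Let $R$ be a $\Lambda$-module that is free abelian of finite rank $r$, with $t$ acting by $\rho\in GL_r(\mathbb Z)$ in some basis. Then
\begin{equation}\label{eq:resolution}
0\to\Lambda^r\xrightarrow{\;t-\rho\;}\Lambda^r\to R\to0
\end{equation}
is exact, where $t^kv\mapsto\rho^kv$ for $v\in\mathbb Z^r$. Indeed $t^kv\equiv\rho^kv$ modulo the image of $t-\rho$ for all $k\in\mathbb Z$, which gives exactness in the middle, and $t-\rho$ is injective because $\det(t-\rho)\ne0$.

\begin{proposition}\label{prop:alexander}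
Let $K$ bound a surface $F$ of type $V$, let $a_i^*,b_i^*$ be the basis of $H_1(F)^*$ dual to $a_i,b_i$, and write $\det(t-T)=t^3-ct^2+dt-1$.
\begin{enumerate}
\item[(i)] $A=C_a\oplus C_b$, where $C_a$ is free abelian on $a_1^*,a_2^*,a_3^*$ with $t$ acting by $T^{-1}$, and $C_b$ is free abelian on $b_1^*,b_2^*,b_3^*$ with $t$ acting by $T^\top$. The lifts of the $a_i$ lie in $C_b$ and the lifts of the $b_i$ lie in $C_a$.
\item[(ii)] For $C\in\{C_a,C_b\}$, the action $\phi$ of $t$ on $C$ has $\det\phi=1$ and $\det(1-\phi)=\pm1$.
\item[(iii)] The characteristic polynomials of $t$ on $C_a$ and $C_b$ are $p_a=t^3-dt^2+ct-1$ and $p_b=t^3-ct^2+dt-1$. They are distinct and irreducible over $\mathbb Q$, and the Alexander polynomial of $K$ is $p_ap_b$.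
\item[(iv)] The only proper $\mathbb Q[t^{\pm1}]$-submodules of $A\otimes\mathbb Q$ are $0$, $C_a\otimes\mathbb Q$ and $C_b\otimes\mathbb Q$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) From Definition~\ref{def:type} and $\operatorname{lk}(x^-,y)=\operatorname{lk}(y^+,x)$,
\begin{align*}
i_+(a_i)&=\textstyle\sum_jV_{ij}\,b_j^*, & i_-(a_i)&=\textstyle\sum_j(V-I)_{ij}\,b_j^*,\\
i_+(b_j)&=\textstyle\sum_i(V-I)_{ij}\,a_i^*, & i_-(b_j)&=\textstyle\sum_iV_{ij}\,a_i^*.
\end{align*}
So in \eqref{eq:presentation} the $b_j$ give relations among the $a_i^*$ only, and the $a_i$ give relations among the $b_j^*$ only. The matrix $T=I-V^{-1}$ commutes with $V$, and $V-I=VT=TV$. With relations written as columns, the two relation matrices are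
\[
t(V-I)-V=(t-T^{-1})\,TV,\qquad tV^\top-(V-I)^\top=(t-T^\top)\,V^\top .
\]
The factors $TV$ and $V^\top$ are invertible over $\mathbb Z$ and do not change the cokernels, which are identified by \eqref{eq:resolution}. The statement about lifts follows from the formulas for $i_+(a_i)$ and $i_+(b_j)$.

(ii), (iii) The characteristic polynomial of $T^\top$ is $p_b$, and that of $T^{-1}$ is $-t^3p_b(t^{-1})=p_a$. Both have constant term $-1$, so $\det\phi=1$. Since $I-T=V^{-1}$, we have $d-c=p_b(1)=\det V^{-1}=\pm1$ and $p_a(1)=c-d=\mp1$. This gives $\det(1-\phi)=\pm1$ and $p_a\ne p_b$. A rational root of either cubic would be $\pm1$; the values at $1$ are $\pm1$, and both values at $-1$ equal $-2-c-d$, which is odd because $d-c$ is odd. So the cubics have no rational root and are irreducible. The product of the determinants of the two relation matrices is $\pm p_ap_b$.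

(iv) By (iii), $C_a\otimes\mathbb Q$ and $C_b\otimes\mathbb Q$ are simple modules and are not isomorphic. A proper nonzero submodule of their sum is simple, and its projections to the two summands cannot both be isomorphisms; so one projection is zero and the submodule is the other summand.
\end{proof}

\subsection{Counterexamples}

Admissible matrices correspond to matrices $T\in SL_3(\mathbb Z)$ with $\det(I-T)=\pm1$: given such a $T$, the matrix $V=(I-T)^{-1}$ lies in $GL_3(\mathbb Z)$ and satisfies $I-V^{-1}=T$.

\begin{example}\label{ex:explicit}
Let
\[
T=\begin{pmatrix}0&0&1\\1&0&1\\0&1&0\end{pmatrix},\qquad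
V=(I-T)^{-1}=\begin{pmatrix}0&-1&-1\\-1&-1&-2\\-1&-1&-1\end{pmatrix}.
\]
Then $\det(t-T)=t^3-t-1$, so $\det T=1$ and $\det(I-T)=-1$, and $V$ is admissible. By Theorem~\ref{thm:main}(d) there is a surface of type $V$ for which $\alpha$ and $\beta$ are both Borromean rings. Its boundary $K$ has Alexander polynomial $(t^3+t^2-1)(t^3-t-1)$. It is $(1)$-solvable by (a) and has no $(0)$-solvable derivative by (b).
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:main}, assuming Theorem~\ref{thm:main}]
For $c\in\mathbb Z$ let $T_c$ be the companion matrix of $t^3-ct^2+(c+1)t-1$. This polynomial has constant term $-1$ and value $1$ at $t=1$, so $\det T_c=1$, $\det(I-T_c)=1$, and $V_c=(I-T_c)^{-1}$ is admissible. Let $K_c$ bound a surface of type $V_c$ with $\alpha$ and $\beta$ Borromean rings. Then $m(\alpha)m(\beta)=\pm1$, so $K_c$ is $(1)$-solvable and has no $(n)$-solvable derivative for any $n$. By Proposition~\ref{prop:alexander}(iii) the Alexander polynomial of $K_c$ is the product of the irreducible polynomials $t^3-ct^2+(c+1)t-1$ and $t^3-(c+1)t^2+ct-1$. By unique factorization it determines the set $\{c,c+1\}$, and hence $c$.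
\end{proof}

From now on $V$ is admissible, $F$ is a surface of type $V$ with boundary $K$, and the notation of Proposition~\ref{prop:alexander} is in force.

\section{An obstruction seen by every derivative}\label{sec:obstruction}

\subsection{The invariant $\theta_C(K)$}

Let $\pi=\pi_1(M_K)$. Then $\pi/\pi^{(1)}=H_1(M_K)=\mathbb Z$ and $\pi^{(1)}/\pi^{(2)}=A$, with $t$ acting by conjugation with a meridian. Let $C\in\{C_a,C_b\}$, regarded as the quotient of $A$ by the other summand. The kernel of $\pi^{(1)}\to A\to C$ is normal in $\pi$, because the kernel of $A\to C$ is a $\Lambda$-submodule. Let $\psi_C\colon\pi\to\Gamma_C$ be the quotient by this normal subgroup. The extension $1\to C\to\Gamma_C\to\mathbb Z\to1$ splits, so $\Gamma_C=C\rtimes\mathbb Z$, where the generator $t$ of $\mathbb Z$ acts by $\phi$.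

Recall the Wang sequence. Let $R$ be a $\Lambda$-module that is free abelian of finite rank. The classifying space of $R\rtimes\mathbb Z$ is the mapping torus of the automorphism of the torus $K(R,1)$ induced by $t$; we have $H_k(R)=\bigwedge^kR$ and $H_k(R;\mathbb Z/2)=\bigwedge^k(R/2R)$ naturally; and with either coefficients there is an exact sequence
\begin{equation}\label{eq:wang}
H_k(R)\xrightarrow{1-t}H_k(R)\to H_k(R\rtimes\mathbb Z)\to H_{k-1}(R)\xrightarrow{1-t}H_{k-1}(R),
\end{equation}
in which the second map is induced by the inclusion $R\subset R\rtimes\mathbb Z$.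

\begin{lemma}\label{lem:H3}
The inclusion $C\subset\Gamma_C$ induces an isomorphism $\mathbb Z\cong\bigwedge^3C=H_3(C)\to H_3(\Gamma_C)$.
\end{lemma}

\begin{proof}
On $\bigwedge^3C$ the generator $t$ acts by $\det\phi=1$, so by \eqref{eq:wang} the map is injective, with cokernel the kernel of $1-t$ on $\bigwedge^2C$. Let $s_1,s_2,s_3$ be the complex eigenvalues of $\phi$. Since $s_1s_2s_3=1$, the eigenvalues $s_is_j$ $(i<j)$ of $t$ on $\bigwedge^2C$ are the numbers $s_k^{-1}$, and
\begin{equation}\label{eq:product}
\prod_{i<j}(1-s_is_j)=\prod_k(1-s_k^{-1})=\frac{\prod_k(s_k-1)}{s_1s_2s_3}=-\det(1-\phi)=\pm1 .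
\end{equation}
So $1-t$ is invertible on $\bigwedge^2C$.
\end{proof}

Let $B\Gamma_C$ denote the classifying space, and let $\psi_C$ denote also the map $M_K\to B\Gamma_C$ that induces $\psi_C$. Define
\[
\theta_C(K)=(\psi_C)_*[M_K]\in H_3(\Gamma_C)\cong\mathbb Z .
\]

\subsection{A bordism from $M_K$ to $M_J$}

A component $J_i$ of a derivative lifts to the infinite cyclic cover, so it determines a conjugacy class in $\pi^{(1)}$, and $\psi_C(J_i)$ is trivial exactly when the lifts of $J_i$ map to zero in $C$. If this holds for all $i$, we say that $J$ \emph{dies in $C$}. The surgery that turns a Seifert surface into a disc has a four-dimensional trace, and this condition lets us carry $\psi_C$ across it.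

\begin{lemma}\label{lem:trace}
Let $J$ be a derivative of $K$ on a Seifert surface $F'$ of genus $g$, and suppose that $J$ dies in $C$. Fix a base point in $S^3\setminus F'$. There are based loops $c_1,\dots,c_g$ in $S^3\setminus F'$ with $\operatorname{lk}(c_i,J_k)=\delta_{ik}$; their classes form a basis of $H_1(M_J)$, and $\psi_C(c_i)\in C$. Let $\kappa\colon H_1(M_J)\to C$ be given by $\kappa[c_i]=\psi_C(c_i)$.
\begin{enumerate}
\item[(i)] There is a bordism $X_J$ from $M_K$ to $M_J\sqcup(S^1\times S^2)$, obtained from $M_K\times[0,1]$ by attaching $2$-handles along the $J_i$ with the zero framings and then one $3$-handle, such that $\psi_C$ extends to a map $X_J\to B\Gamma_C$.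
\item[(ii)] On $\pi_1(M_J)$ this map induces the composite $\pi_1(M_J)\to H_1(M_J)\xrightarrow{\kappa}C\subset\Gamma_C$.
\item[(iii)] Up to sign, $\theta_C(K)$ is the image of $[M_J]^{ab}$ under $H_3(\mathbb Z^g)\xrightarrow{\kappa_*}H_3(C)\to H_3(\Gamma_C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The classes $[J_k]$ are a basis of a direct summand of $H_1(F')$, so there are $\varphi_i\in H_1(F')^*=H_1(S^3\setminus F')$ with $\varphi_i[J_k]=\delta_{ik}$, and $S^3\setminus F'$ is connected; this gives the loops $c_i$. Linking numbers with the $J_k$ are the coordinates on $H_1(M_J)=\mathbb Z^g$, so the $[c_i]$ are the standard basis. Since $c_i$ misses $F'$, it has linking number zero with $K$, so $c_i\in\pi^{(1)}$ and $\psi_C(c_i)\in C$.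

(i) The attaching circles $J_i$ are null-homotopic in $B\Gamma_C$, so $\psi_C$ extends over the $2$-handles. The new boundary is $M_{K\cup J}$, the zero-framed surgery on $K$ viewed as a knot in $M_J$. We claim that $K$ bounds a disc in $M_J$ that induces this framing. On the boundary of a tubular neighborhood $\nu J_i$, the surface $F'\setminus\nu J$ has two boundary curves. They are zero-framed longitudes of $J_i$, so they bound disjoint meridian discs of the surgery solid torus. Capping with these $2g$ discs gives a surface $\Delta\subset M_J$ with $\partial\Delta=K$ and $\chi(\Delta)=(1-2g)+2g=1$. Suppose that $F'\setminus J$ were disconnected. Then some component misses $\partial F'$, and its boundary gives a relation $\sum\varepsilon_i[J_i]=0$ in $H_1(F')$, where $\varepsilon_i=\pm1$ if the component lies on exactly one side of $J_i$ and $\varepsilon_i=0$ otherwise. As $F'$ is connected, some $\varepsilon_i$ is nonzero, contradicting the independence of the $[J_i]$. So $\Delta$ is connected, and therefore a disc. It agrees with $F'$ near $K$, so it induces the zero framing.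

Thus $K$ is an unknot in the ball $\nu\Delta\subset M_J$, the surgery on it is the one given by its spanning disc, and $M_{K\cup J}\cong M_J\#(S^1\times S^2)$ with separating sphere $\partial\nu\Delta$. Attach a $3$-handle along this sphere. The map extends over it because $\pi_2(B\Gamma_C)=0$, and the new boundary is $M_J\sqcup(S^1\times S^2)$.

(ii) All handles are attached inside a thin neighborhood $\nu F'$ of $F'$ and the surgery solid tori. So $X_J$ contains the product $(S^3\setminus\nu F')\times[0,1]$, which joins the loops $c_i$ in $M_K$ to the loops $c_i$ in $M_J$. Hence the homomorphism $\psi'\colon\pi_1(M_J)\to\Gamma_C$ induced by the extended map has $\psi'(c_i)=\psi_C(c_i)\in C$. The composite of $\psi'$ with $\Gamma_C\to\mathbb Z$ factors through $H_1(M_J)$ and vanishes on the generators $[c_i]$, so it is zero. Therefore $\psi'$ takes values in the abelian group $C$ and factors through $H_1(M_J)$, where it agrees with $\kappa$ on a basis.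

(iii) A map to an aspherical space is determined up to homotopy by its effect on $\pi_1$. So the map on $S^1\times S^2$ factors up to homotopy through $S^1$ and sends the fundamental class to $0\in H_3(\Gamma_C)$, while by (ii) the map on $M_J$ is homotopic to $M_J\to K(H_1(M_J),1)\to K(C,1)\to B\Gamma_C$. The bordism $X_J$ equates $\theta_C(K)$ with the image of $[M_J]$.
\end{proof}

\subsection{Every derivative dies in $C_a$ or in $C_b$}

Lemma~\ref{lem:trace} applies to a derivative only if it dies in one of the two quotients. A metabolizer is half of $H_1(F')$, and the symmetry of the presentation \eqref{eq:presentation} prevents its lifts from generating all of $A\otimes\mathbb Q$; Proposition~\ref{prop:alexander}(iv) then leaves no other possibility.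

\begin{lemma}\label{lem:dies}
Every derivative $J$ of $K$, on any Seifert surface $F'$, dies in $C_a$ or in $C_b$.
\end{lemma}

\begin{proof}
Let $h_l=[J_l]$, let $H$ be the metabolizer with basis $h_1,\dots,h_g$, and complete this to a basis $h_1,\dots,h_g,y_1,\dots,y_g$ of $H_1(F')$, with dual basis $h_l^*,y_k^*$. The Seifert form vanishes on $H$, so $i_\pm(h_l)$ lies in the span of the $y_k^*$. Let $A_0\subset A$ be the submodule generated by $y_1^*,\dots,y_g^*$; it contains the lifts $t^ji_+(h_l)$ of the $J_l$. Put
\[
w_{kl}(t)=t\operatorname{lk}(y_k^+,h_l)-\operatorname{lk}(y_k^-,h_l),\qquad f(t)=\det\bigl(w_{kl}(t)\bigr).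
\]
In \eqref{eq:presentation}, the coefficient of $h_l^*$ in the image of $y_k$ is $w_{kl}(t)$. The image of $h_l$ involves no $h^*$, and its coefficient of $y_k^*$ is
\[
t\operatorname{lk}(h_l^+,y_k)-\operatorname{lk}(h_l^-,y_k)=t\operatorname{lk}(y_k^-,h_l)-\operatorname{lk}(y_k^+,h_l)=-t\,w_{kl}(t^{-1}).
\]
So the presentation matrix of $A$ is block triangular with determinant $\pm t^gf(t)f(t^{-1})$, and $A/A_0$ is presented by the square matrix $(w_{kl}(t))$.

Suppose that $A_0\otimes\mathbb Q=A\otimes\mathbb Q$. Then $(w_{kl}(t))$ defines a surjective endomorphism of $\mathbb Q[t^{\pm1}]^g$. A surjection between free modules of the same finite rank over a commutative ring is an isomorphism, so $f(t)$ is a unit of $\mathbb Q[t^{\pm1}]$. Then $f(t^{-1})$ is a unit too, the whole presentation matrix is invertible over $\mathbb Q[t^{\pm1}]$, and $A\otimes\mathbb Q=0$, which is false. So $A_0\otimes\mathbb Q$ is a proper submodule. By Proposition~\ref{prop:alexander}(iv) it is contained in one summand and maps to zero in the other, say $C\otimes\mathbb Q$. As $C$ is a torsion-free group, $A_0$ maps to zero in $C$.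
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) and (c)]
By Proposition~\ref{prop:alexander}(i), the derivative $\alpha$ dies in $C_a$. In Lemma~\ref{lem:trace} we may take $c_i$ to represent $a_i^*\in H_1(S^3\setminus F)$. Lifting the base point to the copy of the cut-open manifold used in \eqref{eq:presentation}, we get $\psi_{C_a}(c_i)=a_i^*$, so $\kappa\colon\mathbb Z^3\to C_a$ is an isomorphism. Lemmas~\ref{lem:H3} and~\ref{lem:trace}(iii) give $\theta_{C_a}(K)=\pm m(\alpha)$. Exchanging the roles of the $a_i$ and the $b_i$ gives $\theta_{C_b}(K)=\pm m(\beta)$.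

Suppose that $m(\alpha)m(\beta)\ne0$ and let $J$ be any derivative. By Lemma~\ref{lem:dies} it dies in some $C\in\{C_a,C_b\}$, and by Lemma~\ref{lem:trace}(iii) the nonzero class $\theta_C(K)$ is the image of $\pm[M_J]^{ab}$ under a homomorphism. So $[M_J]^{ab}\ne0$, and $J$ is not $(n)$-solvable for any $n$ by Lemma~\ref{lem:solvable-ab}. This proves (b) and one direction of (c). If $m(\alpha)m(\beta)=0$, then $J=\alpha$ or $J=\beta$ has $[M_J]^{ab}=0$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The invertibility of $V$ and $V-I$ over $\mathbb Z$ makes $C_a$ and $C_b$ free abelian on the $a_i^*$ and the $b_i^*$; this is why $\kappa$ is an isomorphism for $\alpha$ and for $\beta$. The sign in $\det(V-I)=\det V$ is needed in Lemma~\ref{lem:H3}: if $\det(V-I)=-\det V$, then $t$ acts on $\bigwedge^3C$ by $-1$, and by \eqref{eq:wang} the image of $H_3(C)$ in $H_3(\Gamma_C)$ is only $\mathbb Z/2$.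
\end{remark}

\section{A spin null-bordism over a larger group}\label{sec:bordism}

We turn to part (a). For the rest of the paper $N=M_K$, $C=C_a$, $P=\ker(A\to C)=C_b$, and $\phi$ is the action of $t$ on $C$, with eigenvalues $s_1,s_2,s_3$.

\subsection{The extension $B$}

We look for a $\Lambda$-module $B\supset C$ that can serve as $H_1(W;\Lambda)$ for a $(1)$-solution $W$. The generator of $H_3(\Gamma_C)$ must vanish in $H_3(\Gamma_B)$, so that $N$ has a chance to bound; $1-t$ must be invertible on $B$, so that $H_1(W)=\mathbb Z$; and we want $B/C$ to be free abelian, which will make the intersection form nonsingular in Section~\ref{sec:form}. Example~\ref{ex:rank-one} suggests an extension of $C$ by itself.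

Let $e_1,e_2,e_3$ be a basis of $C$, and let $v\mapsto\tilde v$ be a group isomorphism from $C$ to a second copy $\tilde C$. For a homomorphism of groups $\eta\colon C\to C$, make $B=C\oplus\tilde C\cong\mathbb Z^6$ a $\Lambda$-module by
\[
tv=\phi v,\qquad t\tilde v=\widetilde{\phi v}+\eta v\qquad(v\in C).
\]
The action of $t$ is block triangular with diagonal blocks $\phi,\phi$. So it is invertible, $C$ is a submodule, and $Q:=B/C$ is free abelian of rank three with $t$ acting by $\phi$. By Proposition~\ref{prop:alexander}(ii), $1-t$ has determinant $\pm1$ on $C$ and on $Q$ and determinant $1$ on $B$, so it is invertible on all three. The group $\Gamma_B=B\rtimes\mathbb Z\supset\Gamma_C$ is finitely presented, its commutator subgroup is $(1-t)B=B$, and its abelianization is $\mathbb Z$.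

To choose $\eta$, let $\mathrm{vol}=e_1\wedge e_2\wedge e_3$, and put $e_1^\#=e_2\wedge e_3$, $e_2^\#=e_3\wedge e_1$, $e_3^\#=e_1\wedge e_2$, so that $e_i^\#\wedge e_j=\delta_{ij}\mathrm{vol}$. The analogue of the element $\tilde e$ of Example~\ref{ex:rank-one} is
\[
\omega=\sum_ie_i^\#\wedge\tilde e_i\in\textstyle\bigwedge^3B .
\]

\begin{lemma}\label{lem:omega}
We have $t\omega-\omega=\operatorname{tr}(\phi^{-1}\eta)\,\mathrm{vol}$. If $\operatorname{tr}(\phi^{-1}\eta)=1$, then $H_3(\Gamma_C)\to H_3(\Gamma_B)$ is zero.
\end{lemma}

\begin{proof}
The wedge product $\bigwedge^2C\times C\to\bigwedge^3C=\mathbb Z\,\mathrm{vol}$ is a perfect pairing, with dual bases $\{e_i^\#\}$ and $\{e_i\}$. The tensor $\sum_ie_i^\#\otimes e_i$ is the same for every pair of dual bases. Since $\det\phi=1$, the pairing is $\phi$-invariant, so $\{te_i^\#\}$ and $\{\phi e_i\}$ are dual bases as well, and $\sum_ite_i^\#\otimes\phi e_i=\sum_ie_i^\#\otimes e_i$. Applying $x\otimes v\mapsto x\wedge\tilde v$ gives $\sum_ite_i^\#\wedge\widetilde{\phi e_i}=\omega$. Hence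
\[
t\omega-\omega=\sum_ite_i^\#\wedge\eta e_i=t\Bigl(\sum_ie_i^\#\wedge\phi^{-1}\eta e_i\Bigr)=\operatorname{tr}(\phi^{-1}\eta)\;t\,\mathrm{vol}=\operatorname{tr}(\phi^{-1}\eta)\,\mathrm{vol}.
\]
If the trace is $1$, then $\mathrm{vol}\in(1-t)\bigwedge^3B$, so $\mathrm{vol}$ maps to zero in $H_3(\Gamma_B)$ by \eqref{eq:wang}. By Lemma~\ref{lem:H3}, $\mathrm{vol}$ generates $H_3(\Gamma_C)$.
\end{proof}

We fix $\eta$ by $\eta e_1=\phi e_1$ and $\eta e_2=\eta e_3=0$, so that $\phi^{-1}\eta$ is the projection to $\mathbb Ze_1$ and has trace $1$.

\begin{example}
For the matrix $T$ of Example~\ref{ex:explicit} and $e_i=a_i^*$, we have $\phi=T^{-1}$, so $te_1=e_3-e_1$, $te_2=e_1$, $te_3=e_2$, and $t\tilde e_1=\tilde e_3-\tilde e_1+e_3-e_1$, $t\tilde e_2=\tilde e_1$, $t\tilde e_3=\tilde e_2$. Omitting wedge signs,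
\begin{align*}
t\omega&=e_1e_2(\tilde e_3-\tilde e_1+e_3-e_1)+e_2(e_3-e_1)\tilde e_1+(e_3-e_1)e_1\tilde e_2\\
&=e_1e_2\tilde e_3+e_2e_3\tilde e_1+e_3e_1\tilde e_2+e_1e_2e_3=\omega+\mathrm{vol}.
\end{align*}
\end{example}

A solution must be spin, so the vanishing of the class in $H_3(\Gamma_B)$ is only the first of several obstructions. The next lemma removes the second.

\begin{lemma}\label{lem:H2}
$H_2(\Gamma_B;\mathbb Z/2)=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:wang} it suffices to show that the determinant of $1-t$ is odd on $B$ and on $\bigwedge^2B$. On $B$ it is $1$. The eigenvalues of $t$ on $B$ are $s_1,s_1,s_2,s_2,s_3,s_3$, so the fifteen eigenvalues on $\bigwedge^2B$ are $s_i^2$, once for each $i$, and $s_is_j$, four times for each $i<j$. By \eqref{eq:product},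
\[
\det\bigl(1-t\,\big|\,\textstyle\bigwedge^2B\bigr)=\prod_i(1-s_i^2)\prod_{i<j}(1-s_is_j)^4=\det(1-\phi)\det(1+\phi),
\]
which is odd because $\det(1+\phi)\equiv\det(1-\phi)\equiv1\pmod2$.
\end{proof}

\subsection{The null-bordism}

We use the following facts. An oriented manifold is spin if and only if $w_2=0$, and then its spin structures form a torsor over $H^1(\,\cdot\,;\mathbb Z/2)$. In an oriented $4$-manifold, $x\cdot x\equiv\langle w_2,x\rangle\pmod2$ for every class $x\in H_2$. The spin bordism groups $\Omega_q^{spin}$ are $\mathbb Z,\mathbb Z/2,\mathbb Z/2,0$ for $q=0,1,2,3$. For a CW complex $X$, let $\mathcal F_p\subset\Omega_3^{spin}(X)$ be the image of the bordism group of the $p$-skeleton. The Atiyah--Hirzebruch spectral sequence has $E^2_{p,q}=H_p(X;\Omega_q^{spin})$ and $\mathcal F_p/\mathcal F_{p-1}=E^\infty_{p,3-p}$, it is natural in $X$, and the kernel of the map $\Omega_3^{spin}(X)=\mathcal F_3\to H_3(X)$, $[M,f]\mapsto f_*[M]$, is $\mathcal F_2$.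

Let $\psi\colon\pi_1(N)\to\Gamma_B$ be the composite of $\psi_C$ with the inclusion, and fix a spin structure on $N$.

\begin{lemma}\label{lem:nullbordant}
$[N,\psi]=0$ in $\Omega_3^{spin}(B\Gamma_B)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:omega}, $\psi_*[N]=0$, so $[N,\psi]\in\mathcal F_2$. By Lemma~\ref{lem:H2}, $E^2_{2,1}=0$, so $\mathcal F_2=\mathcal F_1$. Also $\mathcal F_0=0$ because $\Omega_3^{spin}=0$. So $\mathcal F_1=E^\infty_{1,2}$, which is a quotient of $E^2_{1,2}=H_1(\Gamma_B;\mathbb Z/2)$ because all differentials leaving the column $p=1$ vanish. Let $\iota\colon S^1\to B\Gamma_B$ and $\mathrm{pr}\colon B\Gamma_B\to S^1$ be induced by the inclusion of $\mathbb Z=\langle t\rangle$ and the projection to it, so that $\mathrm{pr}\circ\iota\simeq\mathrm{id}$. The map $\iota$ is an isomorphism on $H_1(\,\cdot\,;\mathbb Z/2)$, so by naturality $\iota_*$ maps $\Omega_3^{spin}(S^1)$ onto $\mathcal F_1$. Write $[N,\psi]=\iota_*\xi$. Applying $\mathrm{pr}_*$ gives $\xi=[N,\mathrm{pr}\circ\psi]\in\Omega_3^{spin}(S^1)$, and it remains to show that this class is zero.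

We use the bordism $X_\alpha$ of Lemma~\ref{lem:trace} for the derivative $\alpha$, which dies in $C$, with its map $X_\alpha\to B\Gamma_C\to S^1$. First, the spin structure of $N$ extends over $X_\alpha$. On the exterior of $K$, the spin structures restricted from $N$ and from $S^3$ differ by a class in $H^1(S^3\setminus K;\mathbb Z/2)=\mathbb Z/2$, a multiple of the linking number with $K$ modulo $2$. This class vanishes on $a_i$, so the two spin structures agree on a tubular neighborhood of $a_i$. The manifold obtained from $B^4$ by attaching a zero-framed $2$-handle along $a_i$ is simply connected with intersection form $(0)$, hence spin, and its spin structure restricts to the unique one on $S^3=\partial B^4$. So the spin structure near $a_i$ extends over the zero-framed $2$-handle. It extends over the $3$-handle because the attaching region $S^2\times D^1$ has only one spin structure.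

Thus $\xi$ is the sum of the classes of $M_\alpha\to S^1$ and $S^1\times S^2\to S^1$, with some spin structures. The first map is trivial on $\pi_1$ by Lemma~\ref{lem:trace}(ii), hence null-homotopic, so its class comes from $\Omega_3^{spin}=0$. The second bounds $S^1\times D^3$: the inclusion $S^1\times S^2\subset S^1\times D^3$ is an isomorphism on $\pi_1$ and on $H^1(\,\cdot\,;\mathbb Z/2)$, so both the map and the spin structure extend. Hence $\xi=0$.
\end{proof}

\begin{proposition}\label{prop:W0}
There is a smooth, compact, connected spin $4$-manifold $W_0$ with $\partial W_0=N$ and an isomorphism $\pi_1(W_0)\cong\Gamma_B$ under which the inclusion induces $\psi$. In particular $H_1(N)\to H_1(W_0)\cong\mathbb Z$ is an isomorphism.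
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:nullbordant}, $N$ bounds a smooth spin $4$-manifold with a map to $B\Gamma_B$ extending $\psi$; discard its closed components. Taking interior connected sums with copies of $S^1\times S^3$, whose circle factors are mapped to generators of $\Gamma_B$, makes the map surjective on $\pi_1$. The kernel of a surjection from a finitely generated group onto a finitely presented group is normally generated by finitely many elements. Represent these by disjoint embedded circles in the interior and perform surgery, replacing $S^1\times D^3$ by $D^2\times S^2$. Each circle has two normal framings, and the spin structure extends over the surgery for one of them; the map extends because the circles are null-homotopic in $B\Gamma_B$. The surgeries kill exactly the normal closure of the circles. Finally, $\psi$ sends a meridian of $K$ to a generator of $\Gamma_B^{ab}=\mathbb Z$.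
\end{proof}

\section{The intersection form over $\Lambda$}\label{sec:form}

A surface in $W_0$ satisfies condition (iii) of Definition~\ref{def:solution} for $n=1$ exactly when it lifts to the infinite cyclic cover $W_{0,\infty}$, since $\pi_1(W_0)^{(1)}$ is the kernel of $\pi_1(W_0)\to H_1(W_0)=\mathbb Z$. So the basis of $H_2(W_0)$ must come from $H_2(W_0;\Lambda)$, and the intersections between the projected surfaces are recorded by the equivariant intersection form
\begin{equation}\label{eq:lambda}
\lambda(x,y)=\sum_{k\in\mathbb Z}(x\cdot t^ky)\,t^k\in\Lambda,\qquad x,y\in H_2(W_0;\Lambda),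
\end{equation}
where $x\cdot y$ is the intersection number in the cover. Let $a\mapsto\bar a$ be the involution of $\Lambda$ with $\bar t=t^{-1}$. Then $\lambda(ax,by)=a\bar b\,\lambda(x,y)$ and $\lambda(y,x)=\overline{\lambda(x,y)}$. Since $\Lambda$ is a domain, $\Lambda$-torsion classes lie in the radical, and $\lambda$ descends to
\[
U=H_2(W_0;\Lambda)/\text{torsion}.
\]
The goal of this section is to make $(U,\lambda)$ hyperbolic by connected sums with simply connected manifolds. We show in turn that $U$ is free, that $\lambda$ is nonsingular, that $U$ determines $H_2(W_0)$, and that the remaining obstruction is a signature.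

\subsection{Homological algebra}

Write $R^*=\operatorname{Hom}_\Lambda(R,\Lambda)$ and $\operatorname{Ext}^i(R)=\operatorname{Ext}^i_\Lambda(R,\Lambda)$. Call a $\Lambda$-module a \emph{lattice} if it is free abelian of finite rank. The modules $A,B,C,P,Q$ and the trivial module $\mathbb Z$ are lattices. Applying $\operatorname{Hom}_\Lambda(\,\cdot\,,\Lambda)$ to \eqref{eq:resolution} shows that a lattice $R$, with $t$ acting by $\rho$, has projective dimension at most $1$ and
\begin{equation}\label{eq:lattice}
R^*=0,\qquad\operatorname{Ext}^1(R)=\operatorname{coker}(t-\rho^\top),\qquad\operatorname{Ext}^2(R)=0 .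
\end{equation}
By \eqref{eq:resolution} again, $\operatorname{Ext}^1(R)$ is a lattice of the same rank, with $t$ acting by $\rho^\top$. Lattices are $\Lambda$-torsion, being annihilated by the characteristic polynomial of $t$.

The ring $\Lambda$ is not a principal ideal domain, so we record the form of the universal coefficient theorem that holds in our situation.

\begin{lemma}\label{lem:uct}
Let $\mathcal C_*$ be a chain complex of finitely generated free $\Lambda$-modules, concentrated in degrees $\ge0$, with homology $H_*$. Let $q\ge1$ and suppose that $H_0,\dots,H_{q-1}$ have projective dimension at most $1$. Then there is an exact sequence, natural in $\mathcal C_*$,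
\[
0\to\operatorname{Ext}^1(H_{q-1})\to H^q(\mathcal C^*)\xrightarrow{\;ev\;}H_q^*\to0 .
\]
\end{lemma}

\begin{proof}
Let $\mathcal Z_i$ and $\mathcal B_i$ be the cycles and boundaries in degree $i$. The module $\mathcal Z_0=\mathcal C_0$ is projective. Suppose that $i\le q-1$ and $\mathcal Z_i$ is projective. Since $H_i$ has projective dimension at most $1$, the sequence $0\to\mathcal B_i\to\mathcal Z_i\to H_i\to0$ shows, by Schanuel's lemma, that $\mathcal B_i$ is projective. Then $0\to\mathcal Z_{i+1}\to\mathcal C_{i+1}\to\mathcal B_i\to0$ splits. So for $i\le q$ the module $\mathcal Z_i$ is a projective direct summand of $\mathcal C_i$.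

A homomorphism $H_q\to\Lambda$ is a map $\mathcal Z_q\to\Lambda$ vanishing on $\mathcal B_q$. It extends to $\mathcal C_q$, and the extension is a cocycle; so $ev$ is onto. The kernel of $ev$ consists of the maps $\mathcal C_q\to\Lambda$ that vanish on $\mathcal Z_q$, that is, of the maps $\mathcal B_{q-1}\to\Lambda$, modulo coboundaries. Such a map is a coboundary if and only if it extends to $\mathcal C_{q-1}$, or equivalently to the summand $\mathcal Z_{q-1}$. So $\ker ev=\operatorname{coker}(\mathcal Z_{q-1}^*\to\mathcal B_{q-1}^*)$, which is $\operatorname{Ext}^1(H_{q-1})$ computed from the projective resolution $0\to\mathcal B_{q-1}\to\mathcal Z_{q-1}\to H_{q-1}\to0$.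
\end{proof}

Cohomology with coefficients in $\Lambda$ is the cohomology of the $\Lambda$-dual of the cellular chain complex of the infinite cyclic cover. Poincar\'e--Lefschetz duality gives isomorphisms
\[
H_2(W_0;\Lambda)\cong H^2(W_0,N;\Lambda),\quad H_2(W_0,N;\Lambda)\cong H^2(W_0;\Lambda),\quad H_{3-q}(N;\Lambda)\cong H^q(N;\Lambda),
\]
which interchange the actions of $t$ and $t^{-1}$. We suppress this twist. It does not affect underlying groups, torsion, ranks, projectivity or freeness, nor the invertibility of $1-t$, since $1-t^{-1}=-t^{-1}(1-t)$.

\subsection{The homology of $W_0$}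

We have $H_1(W_0;\Lambda)=\Gamma_B^{(1)}/\Gamma_B^{(2)}=B$, and by Proposition~\ref{prop:W0} the map $A=H_1(N;\Lambda)\to B$ is the projection $A\to C$ followed by the inclusion. It has kernel $P$ and cokernel $Q$. Both infinite cyclic covers are connected, so $H_0(N;\Lambda)\cong H_0(W_0;\Lambda)=\mathbb Z$, and the sequence of the pair gives $H_1(W_0,N;\Lambda)=Q$ and $H_0(W_0,N;\Lambda)=0$. All these modules are lattices, so Lemma~\ref{lem:uct} with $q=2$ and duality give
\begin{gather}
0\to\operatorname{Ext}^1(Q)\to H_2(W_0;\Lambda)\to H_2(W_0,N;\Lambda)^*\to0,\label{eq:abs}\\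
0\to\operatorname{Ext}^1(B)\to H_2(W_0,N;\Lambda)\to H_2(W_0;\Lambda)^*\to0.\label{eq:rel}
\end{gather}
For $N$, the case $q=1$ and $A^*=0$ give $H_2(N;\Lambda)\cong H^1(N;\Lambda)\cong\operatorname{Ext}^1(\mathbb Z)$, a torsion module. So $H_2(N;\Lambda)^*=0$, and the case $q=2$ gives
\begin{equation}\label{eq:selfdual}
\operatorname{Ext}^1(A)\cong H^2(N;\Lambda)\cong H_1(N;\Lambda)=A .
\end{equation}

In \eqref{eq:abs} the submodule is torsion and the quotient is torsion-free. So $\operatorname{Ext}^1(Q)$ is the torsion submodule of $H_2(W_0;\Lambda)$, and $U\cong R^*$ for $R=H_2(W_0,N;\Lambda)$. As $\Lambda$ is Noetherian, $R$ has a presentation $\Lambda^p\to\Lambda^q\to R\to0$, and $R^*$ is the kernel of the dual map $\Lambda^q\to\Lambda^p$. The ring $\Lambda$ has global dimension $2$, so the kernel of a map between finitely generated free modules is finitely generated and projective. Since $\tilde K_0(\mathbb Z[\mathbb Z])=0$ (Grothendieck; Bass--Heller--Swan), $U\oplus\Lambda^r$ is free for some $r$.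

We shall repeatedly take interior connected sums with simply connected $4$-manifolds $Z$. This does not change $\pi_1$. The infinite cyclic cover of $W_0\#Z$ is $W_{0,\infty}$ summed with one copy of $Z$ for each power of $t$, so the Mayer--Vietoris sequences along the $3$-spheres give
\begin{equation}\label{eq:sum}
H_2(W_0\#Z;\Lambda)=H_2(W_0;\Lambda)\oplus\bigl(\Lambda\otimes H_2(Z)\bigr),\qquad H_2(W_0\#Z)=H_2(W_0)\oplus H_2(Z).
\end{equation}
The sums are orthogonal, and on $\Lambda\otimes H_2(Z)$ the form $\lambda$ is the sesquilinear extension of the intersection form of $Z$, because distinct copies of $Z$ are disjoint. Replacing $W_0$ by its connected sum with $r$ copies of $S^2\times S^2$ preserves Proposition~\ref{prop:W0} and replaces $U$ by $U\oplus\Lambda^{2r}$. \emph{We therefore assume that $U$ is free.}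

\subsection{Nonsingularity}

The adjoint of $\lambda$ is the composite of $j\colon H_2(W_0;\Lambda)\to H_2(W_0,N;\Lambda)$ with the surjection in \eqref{eq:rel} onto $H_2(W_0;\Lambda)^*=U^*$. The map $j$ is not onto: its cokernel is the image $P$ of the boundary map. The form is nevertheless nonsingular if this cokernel is accounted for entirely by the submodule $\operatorname{Ext}^1(B)$, which the surjection kills.

\begin{lemma}\label{lem:nonsingular}
The adjoint $U\to U^*$ of $\lambda$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $\partial\colon H_2(W_0,N;\Lambda)\to H_1(N;\Lambda)=A$ be the boundary map. Its kernel is $\operatorname{im}j$ and its image is $\ker(A\to B)=P$. Under duality $\partial$ corresponds, up to sign, to restriction in cohomology, so by the naturality in Lemma~\ref{lem:uct} and by \eqref{eq:selfdual} the diagram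
\[
\begin{array}{ccccc}
\operatorname{Ext}^1(B)&\hookrightarrow&H^2(W_0;\Lambda)&\cong&H_2(W_0,N;\Lambda)\\[2pt]
\downarrow&&\downarrow&&\downarrow{\scriptstyle\partial}\\[2pt]
\operatorname{Ext}^1(A)&\cong&H^2(N;\Lambda)&\cong&A
\end{array}
\]
commutes up to sign, where the left vertical map is induced by $A\to C\hookrightarrow B$. Let $A'=\partial(\operatorname{Ext}^1(B))\subset P$. The left vertical map factors as $\operatorname{Ext}^1(B)\to\operatorname{Ext}^1(C)\to\operatorname{Ext}^1(A)$. The first map is onto because $\operatorname{Ext}^2(Q)=0$; this is where we use that $Q$ is a lattice. For the second, $0\to P\to A\to C\to0$ and \eqref{eq:lattice} give the exact sequence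
\[
0=P^*\to\operatorname{Ext}^1(C)\to\operatorname{Ext}^1(A)\to\operatorname{Ext}^1(P)\to\operatorname{Ext}^2(C)=0 .
\]
So $A'\cong\operatorname{Ext}^1(C)$ has rank three, and $A/A'\cong\operatorname{Ext}^1(P)$ is a torsion-free group. Since $P$ also has rank three, $P/A'$ is a finite subgroup of $A/A'$, and therefore $A'=P$.

Given $w\in H_2(W_0,N;\Lambda)$, choose $e\in\operatorname{Ext}^1(B)$ with $\partial e=\partial w$; then $w-e\in\operatorname{im}j$. So $\operatorname{im}j$ maps onto $U^*$ in \eqref{eq:rel}, and $U\to U^*$ is a surjection between free modules of the same finite rank. As in the proof of Lemma~\ref{lem:dies}, it is an isomorphism.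
\end{proof}

\subsection{Integral homology}

\begin{lemma}\label{lem:integral}
The covering projection induces an isomorphism $U\otimes_\Lambda\mathbb Z=U/(1-t)U\cong H_2(W_0)$, under which the intersection form of $W_0$ is obtained from $\lambda$ by setting $t=1$.
\end{lemma}

\begin{proof}
The cellular chain complex of $W_0$ is the cokernel of the injective map $1-t$ on that of $W_{0,\infty}$. This gives the exact sequence
\[
H_2(W_0;\Lambda)\xrightarrow{1-t}H_2(W_0;\Lambda)\to H_2(W_0)\to B\xrightarrow{1-t}B .
\]
The last map is invertible, so $H_2(W_0)=H_2(W_0;\Lambda)/(1-t)$. As $U$ is free, $H_2(W_0;\Lambda)\cong\operatorname{Ext}^1(Q)\oplus U$. On $\operatorname{Ext}^1(Q)=\operatorname{coker}(t-\phi^\top)$ the map $1-t$ has determinant $\det(1-\phi)=\pm1$, so this summand contributes nothing. The intersection number of the projections of $x$ and $y$ is $\sum_kx\cdot t^ky$, the value of \eqref{eq:lambda} at $t=1$.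
\end{proof}

\subsection{Making the form hyperbolic}

Surgery obstruction groups classify quadratic rather than hermitian forms. Let $Q_+(\Lambda)=\Lambda/\{b-\bar b:b\in\Lambda\}$. A \emph{quadratic refinement} of a hermitian form $\lambda$ on a free module $U$ is a function $\mu\colon U\to Q_+(\Lambda)$ with
\[
\lambda(x,x)=\mu(x)+\overline{\mu(x)},\qquad\mu(x+y)=\mu(x)+\mu(y)+\lambda(x,y),\qquad\mu(ax)=a\bar a\,\mu(x).
\]
Call $\lambda$ \emph{even} if the constant term of $\lambda(x,x)$ is even for all $x$. An even form has exactly one quadratic refinement. Indeed, if $\lambda(x,x)=\sum c_kt^k$, then $c_{-k}=c_k$, so $\lambda(x,x)=a+\bar a$ for $a=c_0/2+\sum_{k>0}c_kt^k$. The map $Q_+(\Lambda)\to\Lambda$, $a\mapsto a+\bar a$, is injective: if $a=\sum a_kt^k$ and $a+\bar a=0$, then $a_0=0$, $a_{-k}=-a_k$, and $a=b-\bar b$ with $b=\sum_{k>0}a_kt^k$. So the first identity determines $\mu(x)$, and the other two hold because they hold after applying this injective map: both sides become $\lambda(x+y,x+y)$ and $\lambda(ax,ax)$ respectively. Our form is even, because the constant term of $\lambda(x,x)$ is the self-intersection number $x\cdot x$ in the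 spin manifold $W_{0,\infty}$.

A form is \emph{hyperbolic} if the module has a basis $x_1,\dots,x_k,y_1,\dots,y_k$ with
\begin{equation}\label{eq:hyperbolic}
\lambda(x_i,x_j)=0=\lambda(y_i,y_j),\qquad\lambda(x_i,y_j)=\delta_{ij},
\end{equation}
and $\mu(x_i)=\mu(y_i)=0$; over $\Lambda$ the last condition follows from \eqref{eq:hyperbolic}. The group $L_4^h(\mathbb Z[\mathbb Z])$ consists of classes of nonsingular quadratic forms on finitely generated free $\Lambda$-modules, under orthogonal sum, and a form represents $0$ if and only if its sum with some hyperbolic form is hyperbolic. The analogous group $L_4(1)$ over $\mathbb Z$ is infinite cyclic, detected by the signature, which is divisible by $8$ for every even unimodular form; and $L_3(1)=0$. By Shaneson~\cite{Shaneson},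
\[
L_4^s(\mathbb Z[\mathbb Z])\cong L_4(1)\oplus L_3(1),
\]
where the summand $L_4(1)$ is induced by the inclusion $1\to\mathbb Z$. Since $Wh(\mathbb Z)=0$, the groups $L_4^s$ and $L_4^h$ agree. So $L_4(1)\to L_4^h(\mathbb Z[\mathbb Z])$ is an isomorphism, and its inverse is induced by the augmentation $t\mapsto1$, because $1\to\mathbb Z\to1$ is the identity. Consequently an even nonsingular form over $\Lambda$ represents $0$ if and only if the form obtained by setting $t=1$ has signature zero.

To kill the signature we use Freedman's $E_8$-manifold, a closed, simply connected, topological spin $4$-manifold with intersection form $E_8$, which is even and unimodular with signature $\pm8$ according to the orientation. It is a union $E\cup Y$, where $E$ is the smooth, simply connected $E_8$-plumbing and $Y$ is a contractible topological manifold bounded by the Poincar\'e homology sphere $\partial E$. This is the only point at which we leave the smooth category, and we keep track of a smooth part in which to do the geometry.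

\begin{proposition}\label{prop:hyperbolic}
There is a compact, connected, topological spin $4$-manifold $W$ with $\partial W=N$, and a smooth compact submanifold $W^\circ\subset W$ of codimension zero, such that:
\begin{enumerate}
\item[(i)] $H_1(N)\to H_1(W)\cong\mathbb Z$ is an isomorphism, and $\pi_1(W^\circ)\to\pi_1(W)$ is an isomorphism;
\item[(ii)] there are classes $x_1,\dots,x_k,y_1,\dots,y_k\in H_2(W^\circ;\Lambda)$ that satisfy \eqref{eq:hyperbolic} and whose images in $H_2(W)$ form a basis.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:nonsingular} and~\ref{lem:integral}, the intersection form on $H_2(W_0)$ is unimodular, and it is even because $W_0$ is spin. So its signature is divisible by $8$. Let $W_1$ be the connected sum of $W_0$ with copies of $\pm(E\cup Y)$, formed in the interiors of the copies of $E$, such that $W_1$ has signature zero. By \eqref{eq:sum}, the quotient $U_1$ of $H_2(W_1;\Lambda)$ by its torsion is the orthogonal sum of $U$ and copies of $\Lambda\otimes(\pm E_8)$. So $U_1$ is free, $\lambda$ is even and nonsingular on it, and $U_1\otimes_\Lambda\mathbb Z\cong H_2(W_1)$ has signature zero.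 Hence $(U_1,\lambda)$ represents $0$ in $L_4^h(\mathbb Z[\mathbb Z])$. A connected sum with $S^2\times S^2$ adds a hyperbolic summand of rank two. So for the connected sum $W$ of $W_1$ with enough copies of $S^2\times S^2$, the quotient $U_W$ of $H_2(W;\Lambda)$ by its torsion has a basis satisfying \eqref{eq:hyperbolic}, and $U_W\otimes_\Lambda\mathbb Z\cong H_2(W)$.

Let $W^\circ$ be obtained from $W$ by removing the interiors of the copies of $Y$. It is the connected sum of $W_0$ with copies of $\pm E$ and $S^2\times S^2$, so it is smooth, and $\pi_1(W^\circ)=\pi_1(W_0)=\pi_1(W)$; with Proposition~\ref{prop:W0} this gives (i). Since $\partial E$ is a homology sphere and $Y$ is acyclic, $H_2(E)\cong H_2(E\cup Y)$, so $H_2(W^\circ;\Lambda)\cong H_2(W;\Lambda)$ by \eqref{eq:sum}. Lift the basis of $U_W$ to $H_2(W^\circ;\Lambda)$. The values of $\lambda$ do not depend on the lifts, and the images in $H_2(W)$ are the basis elements $x_i\otimes1$, $y_i\otimes1$.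
\end{proof}

\section{Embedded surfaces}\label{sec:surfaces}

It remains to realize the algebraic intersection pattern \eqref{eq:hyperbolic} geometrically. Definition~\ref{def:solution} puts no bound on the genus of the surfaces, so a pair of intersection points of opposite sign can be removed by adding a tube to one of the sheets. The difficulty is that the tube creates new loops on the surface, and these must lie in $\pi_1(W)^{(1)}$. We therefore sort the intersection points according to the power of $t$ that they contribute to $\lambda$, and cancel only points with the same power.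

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $W\supset W^\circ$ and $x_i,y_i$ be as in Proposition~\ref{prop:hyperbolic}, and let $W^\circ_\infty$ be the infinite cyclic cover of $W^\circ$. Represent each of the $2k$ classes by a map $\tilde f\colon\Sigma\to W^\circ_\infty$ of a closed connected oriented surface. After a small homotopy, the projections $f\colon\Sigma\to W^\circ$ are immersions into the interior whose only self-intersections and mutual intersections are finitely many transverse double points.

\emph{Labels.} Let $p$ be an intersection point of $f\colon\Sigma\to W^\circ$ and $f'\colon\Sigma'\to W^\circ$, with preimages $z\in\Sigma$ and $z'\in\Sigma'$. There is a unique $r\in\mathbb Z$, the \emph{label} of $p$, with $\tilde f(z)=t^r\tilde f'(z')$. To make this definite, fix an order of the $2k$ surfaces and let $f$ be the earlier one when $f\ne f'$. When $f=f'$, exchanging $z$ and $z'$ changes $r$ to $-r$, and we order the preimages so that $r\ge0$; the sign of the double point does not depend on this order, because both sheets have even dimension. The \emph{type} of $p$ is the pair of surfaces together with the label.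

\emph{Signed counts.} Points of type $(f,f',r)$ with $f\ne f'$ correspond, with their signs, to the intersection points of $\tilde f$ and $t^r\tilde f'$. So their signed number is a coefficient of $\lambda$ in \eqref{eq:lambda}. By \eqref{eq:hyperbolic} it is $0$, except that it is $1$ when $r=0$ and the surfaces represent $x_i$ and $y_i$ for the same $i$. Double points of $f$ with label $r>0$ correspond to the intersection points of $\tilde f$ and $t^r\tilde f$, so their signed number is $0$. Double points of $f$ with label $0$ correspond to the double points of $\tilde f$. If $d_0$ is their signed number and $e$ is the Euler number of the normal bundle, then $0=\tilde f\cdot\tilde f=e+2d_0$, so $d_0$ need not vanish. A local kink, added to $f$ inside a small ball, creates one double point of label $0$ and of either chosen sign, and does not change the homology class of $\tilde f$. Adding kinks, we arrange $d_0=0$ for every surface.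

\emph{Tubing.} Let $p,q$ be intersection points of the same type $(f,f',r)$ and of opposite signs, with preimages $(z_p,z_p')$ and $(z_q,z_q')$; the case $f=f'$ is allowed. Since $\Sigma'$ is connected, there is an embedded arc $\gamma\subset\Sigma'$ from $z_p'$ to $z_q'$ that avoids all other preimages of intersection points, in particular $z_p$ and $z_q$ if $\Sigma=\Sigma'$. Then $f'$ embeds $\gamma$, and $f'(\gamma)$ meets other sheets only at $p$ and $q$. Let $D^2\times\gamma$ be a thin normal disc bundle of $f'$ over $\gamma$, chosen so that the fibers over the endpoints are the images of small discs around $z_p$ and $z_q$ in $\Sigma$. Delete these two discs from $\Sigma$, insert an annulus, and map it to the tube $S^1\times\gamma$.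

The signs of $p$ and $q$ compare the orientations of the two discs with the orientation of the normal bundle of $f'$. As the signs are opposite, the two discs are oriented compatibly as parts of the boundary of $D^2\times\gamma$, so the orientation of $\Sigma$ extends over the annulus. The new surface is connected. The path $t^r\tilde f'(\gamma)$ is a lift of $f'(\gamma)$ from $t^r\tilde f'(z_p')=\tilde f(z_p)$ to $t^r\tilde f'(z_q')=\tilde f(z_q)$; here we use that the labels are equal. So the lift of the tube along this path fits with $\tilde f$ at both ends, and the new surface lifts to $W^\circ_\infty$. The new lift is homologous to the old one, the difference being the boundary of the lifted $D^2\times\gamma$. The tube is disjoint from all sheets, so $p$ and $q$ disappear and no intersection point is created. The remaining points keep their labels and signs, because the lifts are unchanged near them.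

\emph{The result.} Each tubing removes two intersection points, and it can be applied as long as some type contains points of both signs. By the signed counts, the process ends with no intersection points other than one for each pair $x_i,y_i$. We obtain embedded closed connected oriented surfaces $L_i$, from $x_i$, and $D_i$, from $y_i$, that satisfy (i) and (ii) of Definition~\ref{def:solution}. Their lifts are embedded and represent the original classes, so the normal Euler numbers are $x_i\cdot x_i=0$ and $y_i\cdot y_i=0$; an oriented plane bundle over a closed connected oriented surface with Euler number zero is trivial. By Proposition~\ref{prop:hyperbolic}(ii) the surfaces represent a basis of $H_2(W)$. They lift to the infinite cyclic cover, so their fundamental groups map into $\ker(\pi_1(W)\to H_1(W))=\pi_1(W)^{(1)}$. Finally $W$ is compact, oriented and spin, $\partial W=M_K$, and $H_1(M_K)\to H_1(W)$ is an isomorphism. So $W$ is a $(1)$-solution for $K$.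
\end{proof}

\begin{thebibliography}{9}

\bibitem{ParkPowell}
JungHwan Park and Mark Powell, \emph{A ribbon obstruction and derivatives of knots}, arXiv:1802.00582 (2018).

\bibitem{Shaneson}
Shaneson, Ann.\ of Math.\ \textbf{90} (1969).

\end{thebibliography}
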